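# Balanced two-colorings in which every $K_k$ is monochromatic

## Seven vertices, thirteen edges, and only monochromatic triangles

Take seven vertices in three groups, $D=\{d_1,d_2\}$, $C=\{c_1,c_2,c_3\}$, $A=\{a_1,a_2\}$. Draw all six pairs between $D$ and $C$ in blue. Draw all six pairs between $C$ and $A$ in red, and draw $a_1a_2$ in red as well. Draw nothing else. There are $13$ edges, $6$ blue and $7$ red.

Which triangles does this graph have? A triangle through some $d_i$ would have its two other vertices in $C$, since $D$ is independent and there are no edges between $D$ and $A$. But $C$ is independent, so there is no such triangle. All other triangles live in $C\cup A$, where every edge is red. So every triangle is monochromatic.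

A triangle-free graph on seven vertices has at most $3\cdot 4=12$ edges. We have $13$, with the two colors nearly equal in number. With group sizes $|D|=|C|=5$, $|A|=4$, the same recipe gives $25$ blue and $\binom42+20=26$ red edges. Delete one red edge: on $14$ vertices we have exactly $25$ edges of each color, $50$ edges in total, all triangles monochromatic, while a triangle-free graph on $14$ vertices has at most $7\cdot 7=49$ edges. So "every triangle is monochromatic, and the colors are in exact balance" allows more edges than "there is no triangle".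

Now do this with $K_k$ in place of the triangle, for $k\ge3$. Let $0<x<\frac1{k-1}$ and take vertex classes $D, C_1,\dots,C_{k-2}$ of $xn+O(1)$ vertices each, and a class $A$ with the remaining $(1-(k-1)x)n+O(1)$ vertices.

* The classes $D$ and $C_1,\dots,C_{k-2}$ are independent.
* All pairs inside $A$, all pairs between $A$ and a $C_i$, and all pairs between distinct $C_i,C_j$ are red edges.
* All pairs between $D$ and a $C_i$ are blue edges.
* There are no edges between $D$ and $A$.

Call this graph $\Gamma_k(x)$. A clique meeting $D$ has one vertex in $D$, at most one in each $C_i$, and none in $A$, so it has at most $k-1$ vertices. A clique avoiding $D$ is red. Hence every $K_k$ is monochromatic. Counting missing ordered pairs, the limiting density $e(\Gamma_k(x))/\binom n2$ and the limiting share of blue edges are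
$$\delta(x)=1-(k-1)x^2-2x\bigl(1-(k-1)x\bigr)=1-2x+(k-1)x^2,\qquad \beta(x)=\frac{2(k-2)x^2}{\delta(x)}. \tag{1}$$
Completing the square, $\delta(x)=1-\frac1{k-1}+(k-1)\bigl(x-\frac1{k-1}\bigr)^2$, which is always more than $1-\frac1{k-1}$, the density of the densest $K_k$-free graphs. When does this graph have half of its edges in each color?

* **$k=3$.** The equation $\beta(x)=\frac12$ reads $4x^2=1-2x+2x^2$, so $x=\frac{\sqrt3-1}2\approx0.366<\frac12$, and the density is $4x^2=4-2\sqrt3\approx0.536>\frac12$.
* **$k=4$.** Now $8x^2=1-2x+3x^2$, so $x=\frac{\sqrt6-1}5\approx0.290<\frac13$, and the density is $8x^2=\frac{56-16\sqrt6}{25}\approx0.6723>\frac23$.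
* **$k=5$.** Now $12x^2=1-2x+4x^2$, so $x=\frac14=\frac1{k-1}$. The class $A$ has disappeared and nothing is gained.
* **$k\ge6$.** Write $\beta(x)=2(k-2)/(y^2-2y+k-1)$ with $y=1/x\ge k-1$. The denominator increases with $y$, so $\beta$ increases with $x$, and it is at most $\beta(\frac1{k-1})=\frac2{k-1}<\frac12$. The graph $\Gamma_k(x)$ cannot be balanced at all.

(For $k=3,4$ the two color counts differ by $O(n)$ because of the rounding of class sizes. Deleting $O(n)$ edges of the more frequent color makes them equal without changing the density.)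

So for $k=3$ and $k=4$ one can beat the $K_k$-free graphs with a half-half coloring, and from $k=5$ on this particular trick is dead. Is every trick dead when $k$ is large?

## Balanced colorings and the density $1-\frac1{k-1}$

**Definitions.** A *bicolored graph* is a graph whose edges are each colored red or blue. For $0<\varepsilon\le\frac12$, a bicolored graph $G$ is *$\varepsilon$-balanced* if each of the two color classes contains at least $\varepsilon\, e(G)$ edges. A family $\mathcal F$ of bicolored graphs is *color-consistent* if it is unchanged by swapping the two colors. For a color-consistent $\mathcal F$, let $\mathrm{ex}(\varepsilon,n,\mathcal F)$ be the maximum integer $M$ such that some $n$-vertex $\varepsilon$-balanced bicolored graph $G$ with $e(G)\ge M$ contains no member of $\mathcal F$ as a colored subgraph, and let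
$$\mathrm{ex}(\varepsilon,\mathcal F)=\lim_{n\to\infty}\frac{\mathrm{ex}(\varepsilon,n,\mathcal F)}{\binom n2}$$
(this limit exists). Let $\mathcal K_k$ be the family of all non-monochromatic bicolored $k$-cliques.

The seven-vertex graph is $\frac6{13}$-balanced. The family $\mathcal K_k$ is color-consistent. For example, $\mathcal K_3$ consists of the two triangles with color patterns red-red-blue and blue-blue-red. A bicolored graph is $\mathcal K_k$-free exactly when every $K_k$ in it is monochromatic. The computation above says $\mathrm{ex}(\frac12,\mathcal K_3)\ge4-2\sqrt3>\frac12$ and $\mathrm{ex}(\frac12,\mathcal K_4)>\frac23$.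

It is known that $\mathrm{ex}(\frac12,\mathcal K_k)=1-\frac1{k+O(1)}$ for $k\ge3$. The question, from Alp Müyesser and Michael Tait, "Turán and Ramsey-type results for unavoidable subgraphs", arXiv:2004.07147 (2020), is whether for $k$ sufficiently large $\mathrm{ex}(\frac12,\mathcal K_k)=1-\frac1{k-1}$ exactly. The answer is yes, and more is true.

Throughout, $k\ge3$, $m:=k-1$, $\log$ is the natural logarithm, and $T_m(n)$ is the Turán graph, that is, the complete $m$-partite graph on $n$ vertices with part sizes as equal as possible. We write $t_m(n)$ for its number of edges. Recall that an $m$-partite graph on $n$ vertices has at most $t_m(n)$ edges, with equality only for $T_m(n)$.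

**Theorem 1.** Let $0<\varepsilon\le\frac12$, $\varepsilon^3(k-1)\ge10^6\log k$ and $n\ge k^{40}$. Let $G$ be an $n$-vertex $\varepsilon$-balanced bicolored graph in which every $K_k$ is monochromatic. If $e(G)\ge t_{k-1}(n)$, then $G$ (as an uncolored graph) is $T_{k-1}(n)$.

**Corollary 2.** Let $0<\varepsilon\le\frac12$ and $\varepsilon^3(k-1)\ge10^6\log k$.

* (a) Every $\varepsilon$-balanced $\mathcal K_k$-free bicolored graph on $n$ vertices (any $n$) has $e(G)\le(1-\frac1{k-1})\frac{n^2}2$.
* (b) $\mathrm{ex}(\varepsilon,\mathcal K_k)=1-\frac1{k-1}$. In particular $\mathrm{ex}(\frac12,\mathcal K_k)=1-\frac1{k-1}$ for all $k\ge10^9$, and for any fixed $\varepsilon\in(0,\frac12]$ the equality holds for all $k\ge k_0(\varepsilon)$.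
* (c) For $\varepsilon=\frac12$ and $n\ge k^{40}$: $\mathrm{ex}(\frac12,n,\mathcal K_k)=2\lfloor t_{k-1}(n)/2\rfloor$.

**Theorem 3.** If $k\ge5$ and $0<\varepsilon<\frac2{k-1}$, then $\liminf_n\mathrm{ex}(\varepsilon,n,\mathcal K_k)/\binom n2>1-\frac1{k-1}$.

The hypothesis of Theorem 1 says $100\bigl(\frac{\log k}{k-1}\bigr)^{1/3}\le\varepsilon\le\frac12$. For $\varepsilon$ between $\frac2{k-1}$ and this lower bound, these notes say nothing.

## Counting missing pairs

It is convenient to count non-edges, including the trivial ones. For a graph $H$ and $v\in V(H)$ let $N_H(v)$ be its neighborhood and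
$$M_H(v)=V(H)\setminus N_H(v).$$
So $v\in M_H(v)$, and $u\in M_H(v)$ if and only if $v\in M_H(u)$. Let
$$\mu(H)=\sum_v|M_H(v)|=|V(H)|^2-2e(H),$$
the number of ordered pairs $(x,y)$ with $y\in M_H(x)$. In $T_m(n)$, the set $M(v)$ is the part containing $v$. In a path on three vertices the sets $M(v)$ have sizes $2,1,2$ and $\mu=5=9-4$.

For the Turán graph, write $n=qm+r$ with $0\le r<m$. The parts are $r$ of size $q+1$ and $m-r$ of size $q$, so with $q=\frac{n-r}m$,
$$n^2-2t_m(n)=mq^2+2qr+r=\frac{(n-r)^2+2r(n-r)+rm}{m}=\frac{n^2}m+\frac{r(m-r)}m.$$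
Hence
$$\frac{n^2}m\le n^2-2t_m(n)\le\frac{n^2}m+\frac m4. \tag{2}$$
In particular $t_m(n)\le(1-\frac1m)\frac{n^2}2$.

If we delete a set $X\subseteq V(H)$, we lose the pairs with $x\in X$ and the pairs with $y\in X$. Each of the two types has $\sum_{v\in X}|M_H(v)|$ members, and the pairs with both entries in $X$ were subtracted twice:
$$\mu(H-X)=\mu(H)-2\sum_{v\in X}|M_H(v)|+\#\{(x,y)\in X^2:\ y\in M_H(x)\}. \tag{3}$$

## From the exact theorem to the density, by blow-ups

Here is how Corollary 2 follows from Theorem 1.

**Proof of (a).** Suppose $G$ is $\varepsilon$-balanced, $\mathcal K_k$-free, on $n$ vertices, with $e(G)>(1-\frac1m)\frac{n^2}2$. Replace each vertex by an independent set of $N$ vertices, with adjacencies and colors inherited. Each color class is multiplied by $N^2$, so the blow-up is $\varepsilon$-balanced. A clique of the blow-up has at most one vertex over each vertex of $G$, so it projects injectively, with colors, onto a clique of $G$. So every $K_k$ of the blow-up is monochromatic. The blow-up has $N^2e(G)>(1-\frac1m)\frac{(Nn)^2}2\ge t_m(Nn)$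 edges. If $Nn\ge k^{40}$, Theorem 1 says that it is $T_m(Nn)$, which has only $t_m(Nn)$ edges. This is a contradiction.

**Proof of (b).** By (a), $\mathrm{ex}(\varepsilon,n,\mathcal K_k)\le(1-\frac1m)\frac{n^2}2$, which gives the upper bound in the limit. For the lower bound, $T_m(n)$ contains no $K_k$. Delete one edge if $t_m(n)$ is odd, and color half of the edges red and half blue. This is $\varepsilon$-balanced for every $\varepsilon\le\frac12$, and its density tends to $1-\frac1m$. For $\varepsilon=\frac12$ the hypothesis reads $k-1\ge8\cdot10^6\log k$. At $k=10^9$ the right side is less than $1.7\cdot10^8$, so it holds. It holds for all larger $k$ because $(k-1)/\log k$ is increasing: its derivative has the sign of $\log k-\frac{k-1}k$, which is positive for $k\ge3$. For fixed $\varepsilon$, $(k-1)/\log k\to\infty$ gives $k_0(\varepsilon)$.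

**Proof of (c).** The lower bound is the construction in (b). For the upper bound, a $\frac12$-balanced graph has equally many edges of both colors, hence an even number of edges. By Theorem 1, a $\frac12$-balanced $\mathcal K_k$-free graph with at least $t_m(n)$ edges has exactly $t_m(n)$ edges. So the number of edges is even and at most $t_m(n)$. $\square$

## Cloning vertices destroys the balance

It remains to prove Theorem 1. Turán's theorem alone does not help: more than $t_{k-1}(n)$ edges force a $K_k$, but a $K_k$ is no contradiction as long as it is monochromatic. Monochromatic cliques may even have linear size, like the class $A$ in $\Gamma_k(x)$.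

The first thing to try is a proof technique of Turán's theorem, namely symmetrization. If $u,v$ are non-adjacent and $\deg u<\deg v$, replace $u$ by a twin of $v$, with the same neighbors and the same colors. The number of edges goes up. The graph stays $\mathcal K_k$-free, because a clique contains at most one of $v$ and its twin and so corresponds to a clique with the same colors in the old graph.

Try it on the seven vertices. Each $d_i$ has degree $3$, and $a_1$ has degree $4$ and is not adjacent to $d_1,d_2$. Replace $d_1$ by a twin of $a_1$: $14$ edges. Replace $d_2$ by a twin of $a_1$: $15$ edges, all of them red. The operation respects everything except the hypothesis that both colors are abundant, and that hypothesis is the only thing that keeps $G$ from being a complete red graph. So we need a proof of Turán's theorem that does not modify $G$, and in which we can see the balance at work.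

## A random greedy clique

For a nonempty graph $H$, build a random clique $\widehat Q(H)$ as follows. Choose $w_1$ uniformly from $V(H)$. Given $w_1,\dots,w_i$, choose $w_{i+1}$ uniformly from the common neighborhood of $w_1,\dots,w_i$, and stop when it is empty. Let $f(H)=\mathbb E|\widehat Q(H)|$ and $f(\emptyset)=0$. After the choice $w_1=v$ the process continues as a random greedy clique in $H[N_H(v)]$, so
$$f(H)=1+\frac1{|V(H)|}\sum_{v}f(H[N_H(v)]). \tag{4}$$

**Lemma 4.** For nonempty $H$,
$$f(H)\ \ge\ \sum_{u\in V(H)}\frac1{|M_H(u)|}\ \ge\ \frac{|V(H)|^2}{\mu(H)}. \tag{5}$$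

*Proof.* The second inequality is Cauchy–Schwarz: $|V(H)|^2\le\sum_u|M_H(u)|\cdot\sum_u\frac1{|M_H(u)|}$. The first is by induction on $h=|V(H)|$. If $N_H(v)=\emptyset$, both sides for $H[N_H(v)]$ are $0$. For $u\in N_H(v)$, the set $M_{H[N_H(v)]}(u)$ is $M_H(u)\cap N_H(v)$. So (4) and induction give
$$f(H)\ge1+\frac1h\sum_v\sum_{u\in N_H(v)}\frac1{|M_H(u)\cap N_H(v)|}\ge1+\frac1h\sum_v\sum_{u\in N_H(v)}\frac1{|M_H(u)|}.$$
Each $u$ lies in $N_H(v)$ for exactly $h-|M_H(u)|$ vertices $v$, so the right side is
$$1+\frac1h\sum_u\frac{h-|M_H(u)|}{|M_H(u)|}=1+\sum_u\frac1{|M_H(u)|}-1=\sum_u\frac1{|M_H(u)|}.\qquad\square$$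

Three examples. For a complete $m$-partite graph, $\widehat Q$ always has $m$ vertices, and $\sum_u1/|M(u)|=m$. For the path on three vertices, $f=2=\frac12+1+\frac12$, while $\frac{|V|^2}\mu=\frac95$. For the $5$-cycle, $f=2$, while both other terms are $\frac53$.

If $H$ has no $K_k$, then $f(H)\le m$, and (5) gives $\mu(H)\ge|V(H)|^2/m$, that is, $e(H)\le(1-\frac1m)\frac{|V(H)|^2}2$. This is Turán's bound, with no modification of the graph.

For a graph with only monochromatic $K_k$'s, the argument stops at one point: $f\le m$ can fail, because $\widehat Q$ may have $k$ or more vertices. Two observations deal with this.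

* A *rare* event: if $|\widehat Q|\ge k$, then $\widehat Q$ is monochromatic, so the pairs $w_1w_2$, $w_3w_4,\dots$ all have the same color. If all degrees are high, these pairs behave almost like independent uniform pairs, and each has a fixed color with probability at most about $1-\frac\varepsilon2$. Many such pairs make this exponentially unlikely.
* A *bounded* overshoot: a monochromatic clique with $2k$ or more vertices would dictate the color of almost the whole graph, against the balance.

Together these give $f(G)\le m+(\text{tiny})$, and then (5) becomes nearly an equality. This alone gives only $\mu(G)\ge n^2/(m+\text{tiny})$, which is not the exact bound. But near-equality in (5) forces $G$ to look like a Turán graph, and from there we can finish exactly. Now the details.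

## Pruning low-degree vertices, and five facts

**Setting.** Let $G_0$ be the graph of Theorem 1, on $n_0\ge k^{40}$ vertices: $\varepsilon$-balanced, every $K_k$ monochromatic, $e(G_0)\ge t_m(n_0)$. As $\log k>1$ and $\varepsilon\le\frac12$, the hypothesis gives
$$k>10^6,\qquad \varepsilon^2m\ge\varepsilon^3m\ge10^6\log k\ge10^6.$$

**Larger cliques.** *Every clique of size at least $k$ in $G_0$ is monochromatic.* Suppose a clique of size $\ge k\ge3$ is not. Then some vertex sees both colors inside it: otherwise every vertex sees only one color, and any two vertices see the same color via the edge between them. Two edges of different colors at one vertex give a non-monochromatic triangle, which extends inside the clique to a non-monochromatic $K_k$, a contradiction.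

**Step 0: remove the vertices of very low degree.** The purpose is to have all $|M(v)|$ at most a constant (depending on $\varepsilon$) times $\frac nm$, without losing density or balance. Let $T=16/\varepsilon\ge32$ and
$$X=\{v:|M_{G_0}(v)|>Tn_0/m\},\qquad G=G_0-X,\qquad n=n_0-|X|.$$
By (2), $\mu(G_0)\le\frac{n_0^2}m+\frac m4\le\frac{2n_0^2}m$. Since $|X|\cdot\frac{Tn_0}m\le\mu(G_0)$, we get $|X|\le\frac{2n_0}T=\frac{\varepsilon n_0}8\le\frac{n_0}{16}$.

*Balance.* We have $e(G_0)\ge(1-\frac2m)\frac{n_0^2}2\ge0.49n_0^2$, so each color has at least $0.49\varepsilon n_0^2$ edges in $G_0$. At most $|X|n_0\le\frac{\varepsilon n_0^2}8$ edges are lost. So each color has at least $\frac{\varepsilon n_0^2}4\ge\frac{\varepsilon n^2}4$ edges in $G$.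

*Density.* Suppose $X\ne\emptyset$. The last term in (3) is at most $\sum_{v\in X}|M_{G_0}(v)|$, so
$$\mu(G)\le\mu(G_0)-\sum_{v\in X}|M_{G_0}(v)|\le\frac{n_0^2}m+\frac m4-\frac{T|X|n_0}m<\frac{n_0^2-2|X|n_0}m\le\frac{n^2}m.$$
The strict inequality holds because $\frac m4<\frac{30n_0}m\le\frac{(T-2)|X|n_0}m$, and the last one because $n^2=n_0^2-2|X|n_0+|X|^2$. So $e(G)>(1-\frac1m)\frac{n^2}2\ge t_m(n)$. If $X=\emptyset$, then $G=G_0$.

*Degrees.* For $v\in V(G)$, $|M_G(v)|\le|M_{G_0}(v)|\le\frac{16n_0}{\varepsilon m}\le\frac{20n}{\varepsilon m}$, since $n_0\le\frac{16}{15}n$.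

From now on $M,N,\mu$ without subscripts refer to $G$, and $V=V(G)$. Note $n\ge\frac{15}{16}k^{40}$, so $\frac{m^2}4\le k^{-70}n^2$. The rest of the proof uses only the following facts.

* (F1) Every clique of size at least $k$ is monochromatic.
* (F2) $\mu(G)\le\frac{n^2}m+\frac m4\le(1+k^{-70})\frac{n^2}m$.
* (F3) Each color class has at least $\frac{\varepsilon n^2}4$ edges.
* (F4) $|M(v)|\le\frac{20n}{\varepsilon m}$ for every $v$.
* (F5) $e(G)\ge t_m(n)$, with strict inequality if $X\ne\emptyset$.

## The greedy clique has at most $m+k^{-60}$ vertices on average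

**Step 1: no clique has $2k$ or more vertices.** This bounds the overshoot. Suppose $Q$ is a clique of size $q\ge2k$. By (F1) it is monochromatic; say it is red (otherwise swap the colors). Let
$$W=\Bigl\{v:|M(v)\cap Q|\le\frac{q-k+2}2\Bigr\},\qquad Z=V\setminus W.$$
Then $Q\subseteq W$, since $|M(v)\cap Q|=1$ for $v\in Q$.

(i) *No blue edge joins $W$ to $Q$.* Edges inside $Q$ are red. A vertex $v\in W\setminus Q$ has at least $q-\frac{q-k+2}2=\frac{q+k-2}2\ge k-1$ neighbors in $Q$. If $vu$ with $u\in Q$ were blue, then $v$, $u$ and $k-2$ further neighbors of $v$ in $Q$ would form a $K_k$ containing the blue edge $vu$ and red edges inside $Q$, against (F1).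

(ii) *No blue edge lies inside $W$.* Edges with an endpoint in $Q$ are covered by (i). Let $xy$ be an edge with $x,y\in W\setminus Q$. Then $x,y$ have at least $q-(q-k+2)=k-2\ge1$ common neighbors in $Q$. With $k-2$ of them they form a $K_k$, which by (i) contains a red edge from $x$ to $Q$. By (F1) it is monochromatic, so $xy$ is red.

So every blue edge meets $Z$. By (F3), $|Z|n\ge\frac{\varepsilon n^2}4$, that is, $|Z|\ge\frac{\varepsilon n}4$. Each $z\in Z$ has $|M(z)\cap Q|>\frac{q-k+2}2\ge\frac q4$, because $q\ge2k$. Counting the pairs $(z,u)\in Z\times Q$ with $u\in M(z)$ from both sides and using (F4),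
$$\frac q4|Z|\le\sum_{u\in Q}|M(u)|\le\frac{20qn}{\varepsilon m}.$$
So $\frac{\varepsilon n}4\le|Z|\le\frac{80n}{\varepsilon m}$, hence $\varepsilon^2m\le320$, a contradiction.

**Step 2: cliques of size $k$ are rarely met, so $f(G)$ is almost at most $m$.** Let $p=\mathbb P(|\widehat Q(G)|\ge k)$. By Step 1, $|\widehat Q(G)|\le2k-1=m+k$ always, and $|\widehat Q(G)|\le m$ unless the event of probability $p$ occurs. So $f(G)\le m+kp$.

To bound $p$, choose an even integer $s$ with
$$\frac{\varepsilon^2m}{320}\le s\le\frac{\varepsilon^2m}{160}.$$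
This interval has length $\frac{\varepsilon^2m}{320}\ge2$, so such an $s$ exists. Also $2\le s<k$ and $\frac{20s}{\varepsilon m}\le\frac\varepsilon8\le\frac1{16}$.

If $|\widehat Q(G)|\ge k$, then $w_1,\dots,w_s$ exist and by (F1) they form a monochromatic clique. Fix an ordered clique $(u_1,\dots,u_s)$. By (F4), for $i<s$ the common neighborhood of $u_1,\dots,u_i$ has at least $n(1-\frac{20i}{\varepsilon m})\ge\frac n2$ vertices. On $[0,\frac12]$ the convex function $-\log(1-t)$ lies below its chord $2t\log2$, so $\frac1{1-t}\le e^{2t}$ there. So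
$$\mathbb P\bigl((w_1,\dots,w_s)=(u_1,\dots,u_s)\bigr)\le n^{-s}\prod_{i=0}^{s-1}\exp\Bigl(\frac{40i}{\varepsilon m}\Bigr)\le n^{-s}\exp\Bigl(\frac{20s^2}{\varepsilon m}\Bigr).$$
Let $r$ be the number of red edges. An ordered red $s$-clique is determined by the ordered red edges $u_1u_2$, $u_3u_4,\dots$, so there are at most $(2r)^{s/2}$ of them. By (F3), $2r\le n^2-2\cdot\frac{\varepsilon n^2}4=n^2(1-\frac\varepsilon2)$. The same holds for blue. Therefore
$$p\le2\Bigl(1-\frac\varepsilon2\Bigr)^{s/2}\exp\Bigl(\frac{20s^2}{\varepsilon m}\Bigr)\le2\exp\Bigl(-\frac{\varepsilon s}4+\frac{20s^2}{\varepsilon m}\Bigr)\le2\exp\Bigl(-\frac{\varepsilon s}8\Bigr)\le2\exp\Bigl(-\frac{\varepsilon^3m}{2560}\Bigr).$$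
Since $\varepsilon^3m\ge10^6\log k$, this is at most $2k^{-390}\le k^{-100}$. (Here we see why the hypothesis is on $\varepsilon^3m$.) Hence
$$f(G)\le m+k\cdot k^{-100}\le m+k^{-60}. \tag{6}$$

## Near-equality: degrees and missing sets

The lower bound (5) and the upper bound (6) now nearly coincide. We use this twice, first for degrees and then for the structure inside the sets $M(v)$. The small parameters will be
$$\eta=k^{-12},\qquad\theta=k^{-8},\qquad\tau=k^{-4}.$$

**Step 3: almost all $|M(v)|$ are very close to $\frac nm$.** Put $x_v=m|M(v)|/n$. By (F2), $\frac1n\sum_vx_v=\frac{m\mu(G)}{n^2}\le1+k^{-70}$. By (5) and (6), $\frac1n\sum_v\frac1{x_v}=\frac1m\sum_v\frac1{|M(v)|}\le\frac{f(G)}m\le1+k^{-60}$. Since $\frac{(x-1)^2}x=x-2+\frac1x$,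
$$\frac1n\sum_v\frac{(x_v-1)^2}{x_v}\le k^{-70}+k^{-60}\le2k^{-60}.$$
Let $B=\{v:|x_v-1|>\eta\}$. For $v\in B$ we have $\frac{(x_v-1)^2}{x_v}\ge\frac{\eta^2}2$. For $x_v\le2$ this is immediate. For $x_v>2$ the left side exceeds its value $\frac12$ at $x=2$, because $x-2+\frac1x$ is increasing for $x>1$. So
$$|B|\le\frac{2}{\eta^2}\cdot2k^{-60}n=4k^{-36}n\le k^{-13}n\le\frac{\eta n}m.$$

**Step 4: for almost all $v$, the set $M(v)$ is almost independent.** In a Turán graph $M(v)$ is an independent part. If $M(v)$ contained many edges, then deleting it would remove too many missing pairs from $G$, so $G[N(v)]$ would be too dense, and the greedy clique started at $v$ would be too long on average.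

For $v\notin B$ let
$$i_v=\#\{(x,y)\in M(v)^2:y\in M(x)\}=(1-y_v)\frac{n^2}{m^2},$$
which defines $y_v$. Since $0\le i_v\le|M(v)|^2\le(1+\eta)^2\frac{n^2}{m^2}\le(1+3\eta)\frac{n^2}{m^2}$, we have $-3\eta\le y_v\le1$. Discarding the vertices of $B$,
$$\sum_{u\in M(v)}|M(u)|\ge(|M(v)|-|B|)(1-\eta)\frac nm\ge(1-2\eta)(1-\eta)\frac{n^2}{m^2}\ge(1-3\eta)\frac{n^2}{m^2}.$$
Apply (3) with $X$ replaced by $M(v)$, then (F2), and use $mk^{-70}\le\eta$:
$$\mu(G[N(v)])\le\frac{n^2}{m^2}\bigl(m+mk^{-70}-2(1-3\eta)+(1-y_v)\bigr)\le\frac{n^2}{m^2}(a-z),\qquad a=m-1,\quad z=y_v-7\eta.$$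
Also $|N(v)|\ge n-(1+\eta)\frac nm=\frac nm(a-\eta)>0$. Since $\mu(G[N(v)])\ge|N(v)|>0$, we have $a-z>0$. We now apply (5) to $G[N(v)]$ and use three elementary facts: $(a-\eta)^2\ge a(a-2\eta)$; $\frac1{a-z}\ge\frac1a(1+\frac za)$, which is $\frac1{1-t}\ge1+t$ for $t=\frac za<1$; and $z\le1\le a$. They give
$$f(G[N(v)])\ge\frac{(a-\eta)^2}{a-z}\ge(a-2\eta)\Bigl(1+\frac za\Bigr)=a+z-2\eta-\frac{2\eta z}a\ge a+z-4\eta=m-1+y_v-11\eta.$$
Now (4) and (6) give
$$m+k^{-60}\ge f(G)=\frac1n\sum_v\bigl(1+f(G[N(v)])\bigr)\ge\frac1n\sum_{v\notin B}(m+y_v-11\eta).$$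
Rearranging, $\frac1n\sum_{v\notin B}y_v\le k^{-60}+11\eta+\frac{m|B|}n\le13\eta$. So $\sum_{v\notin B}(y_v+3\eta)\le16\eta n$, and all summands are nonnegative. Let
$$B'=\{v\notin B:y_v>\theta\},\qquad V^*=V\setminus(B\cup B').$$
Then $|B'|\le\frac{16\eta n}\theta=16k^{-4}n$, so $|V\setminus V^*|\le17k^{-4}n$.

## Extracting $m$ disjoint cores

**Step 5: find disjoint sets $C_1,\dots,C_m$ that behave like the parts of a Turán graph.** We want each to have almost $\frac nm$ vertices, and each $u\in C_i$ to have almost all of $M(u)$ inside $C_i$.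

*A core around one vertex.* For $v\in V^*$ put
$$C(v)=\Bigl\{u\in M(v)\setminus B:\ |M(v)\setminus M(u)|\le\frac{\tau n}m\Bigr\}.$$
Since $i_v=\sum_{u\in M(v)}|M(v)\cap M(u)|$ and $y_v\le\theta$,
$$\sum_{u\in M(v)}|M(v)\setminus M(u)|=|M(v)|^2-i_v\le\bigl((1+3\eta)-(1-y_v)\bigr)\frac{n^2}{m^2}\le(3\eta+\theta)\frac{n^2}{m^2}\le2\theta\frac{n^2}{m^2}.$$
So at most $\frac{2\theta}\tau\cdot\frac nm=2k^{-4}\frac nm$ vertices $u\in M(v)$ have $|M(v)\setminus M(u)|>\frac{\tau n}m$, and
$$|C(v)|\ge|M(v)|-|B|-2k^{-4}\frac nm\ge(1-2\eta-2k^{-4})\frac nm\ge(1-3k^{-4})\frac nm.$$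
For $u\in C(v)$, neither $u$ nor $v$ lies in $B$, so
$$|M(u)\setminus M(v)|=|M(u)|-|M(v)|+|M(v)\setminus M(u)|\le(2\eta+\tau)\frac nm\le2\tau\frac nm.$$

*Choosing the centers.* Choose $v_1\in V^*$ arbitrarily. Given $v_1,\dots,v_i$ with $i<m$, let $R=V^*\setminus\bigcup_{j\le i}M(v_j)$. Then
$$|R|\ge n-17k^{-4}n-(m-1)(1+\eta)\frac nm\ge\frac n{2m}.$$
We want the next center $w\in R$ to be adjacent to almost all vertices of the earlier cores. Count the pairs $(u,w)$ with $u\in\bigcup_{j\le i}C(v_j)$ and $w\in R\cap M(u)$. If $u\in C(v_j)$, then $w\in M(u)\setminus M(v_j)$, so each $u$ is in at most $2\tau\frac nm$ pairs. There are at most $m(1+\eta)\frac nm$ choices of $u$. So there are at most $m\cdot(1+\eta)\frac nm\cdot2\tau\frac nm\le3\tau\frac{n^2}m$ pairs, and some $w\in R$ is in at most $3\tau\frac{n^2}m\big/\frac n{2m}=6\tau n$ of them: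
$$\Bigl|M(w)\cap\bigcup_{j\le i}C(v_j)\Bigr|\le6\tau n.$$
Let $v_{i+1}=w$.

*Making the cores disjoint.* Put $C_i=C(v_i)\setminus\bigcup_{j<i}C(v_j)$ for $1\le i\le m$. These sets are disjoint. Since $C(v_i)\subseteq M(v_i)$, at most $6\tau n\le6k^{-3}\frac nm$ vertices were removed from $C(v_i)$. So
$$(1-7k^{-3})\frac nm\le|C_i|\le(1+\eta)\frac nm\le\frac{2n}m. \tag{7}$$
If $u\in C_i$, then $|C_i\setminus M(u)|\le|M(v_i)\setminus M(u)|\le\frac{\tau n}m$, so $|M(u)\cap C_i|\ge(1-8k^{-3})\frac nm$. As $u\notin B$, we have $|M(u)|\le(1+\eta)\frac nm$, and so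
$$|M(u)\setminus C_i|\le(8k^{-3}+\eta)\frac nm\le k^{-2}\frac nm\qquad(u\in C_i). \tag{8}$$
In particular, a vertex of $C_i$ is non-adjacent to at most $k^{-2}\frac nm$ vertices of any other core.

## Every vertex misses a core

We have used the colors only to bound $f(G)$. Now we use them again. In the cores, cliques with one vertex from each core abound, but these have only $m=k-1$ vertices. If some extra vertex saw a good part of every core, it would complete them to $K_k$'s, all monochromatic, and this would propagate one color over nearly the whole graph. The same happens with an edge and $m-1$ cores.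

**Lemma 5.** Let $S$ be a clique of size $t\in\{1,2\}$ in $G$, and let $I\subseteq[m]$ with $|I|=k-t$. Then $A_j:=C_j\cap\bigcap_{x\in S}N(x)$ has size $<\frac n{10m}$ for some $j\in I$.

*Proof.* Suppose $|A_j|\ge\frac n{10m}$ for all $j\in I$. Call a $K_k$ *transversal* if it consists of $S$ and one vertex from each $A_h$, $h\in I$. By (F1) every transversal $K_k$ is monochromatic.

**(α) Any adjacent $a\in A_j$, $a'\in A_l$ with $j\ne l$ in $I$ lie in a transversal $K_k$.** Choose the vertices from the remaining $A_h$ one at a time. All vertices of $A_h$ are adjacent to all of $S$. The at most $m$ core vertices chosen so far all lie in cores other than $C_h$, so by (8) they exclude at most $m\cdot k^{-2}\frac nm=k^{-2}n<\frac n{10m}$ vertices of $A_h$. So a choice is always possible.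

**(β) There is a color $c$ such that every transversal $K_k$ has color $c$.** If $t=2$, let $c$ be the color of the edge of $S$, which lies in every transversal $K_k$. If $t=1$, let $S=\{v\}$. By (α), whenever $a,a'$ are adjacent and lie in different sets $A_j$, they lie with $v$ in a monochromatic $K_k$, so $va$ and $va'$ have the same color. For arbitrary $a\in A_j$, $a'\in A_l$ with $j,l\in I$ (possibly $j=l$), pick $h\in I\setminus\{j,l\}$. By (8), at most $2k^{-2}\frac nm<\frac n{10m}\le|A_h|$ vertices of $A_h$ are non-adjacent to $a$ or to $a'$. So some $a''\in A_h$ is adjacent to both, and $va,va'',va'$ have the same color. Thus all edges from $v$ to $\bigcup_{j\in I}A_j$ have one color $c$. Every transversal $K_k$ contains such an edge, so it has color $c$.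

By (α) and (β), every edge between distinct $A_j,A_l$ with $j,l\in I$ has color $c$. So an edge of the other color lies inside some $A_j$, or it meets the set $V\setminus\bigcup_{j\in I}A_j$. A vertex of this set is outside all cores, or in a core with index outside $I$, or in a core $C_j$, $j\in I$, but not adjacent to some $x\in S$. So
$$V\setminus\bigcup_{j\in I}A_j\ \subseteq\ \bigcup_{x\in S}M(x)\ \cup\ \Bigl(V\setminus\bigcup_iC_i\Bigr)\ \cup\bigcup_{j\in[m]\setminus I}C_j,$$
where at most one index is outside $I$. By (F4) and (7) its size is at most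
$$\frac{40n}{\varepsilon m}+7k^{-3}n+\frac{2n}m\le\frac{42n}{\varepsilon m},$$
because $\frac2{\varepsilon m}\ge\frac4m\ge\frac2m+7k^{-3}$. So the number of edges not of color $c$ is at most
$$\frac{42n^2}{\varepsilon m}+m\cdot\frac12\Bigl(\frac{2n}m\Bigr)^2=\frac{42n^2}{\varepsilon m}+\frac{2n^2}m\le\frac{43n^2}{\varepsilon m}<\frac{\varepsilon n^2}4,$$
where we used $\varepsilon\le\frac12$ and $\varepsilon^2m>172$. This contradicts (F3). $\square$

## The graph is $m$-partite, hence Turán

**Step 6: partition all vertices by the core they miss.** Apply Lemma 5 with $S=\{v\}$ and $I=[m]$ (here $t=1$, $|I|=k-1=m$). Every $v\in V$ has an index $i(v)$ with $|N(v)\cap C_{i(v)}|<\frac n{10m}$. Put $P_i=\{v:i(v)=i\}$, which partitions $V$ into $m$ classes. A few vertices could have too many non-neighbors for the next argument, so let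
$$Y=\Bigl\{v:|M(v)|\ge1.3\frac nm\Bigr\}\subseteq B,\qquad |Y|\le|B|\le k^{-13}n.$$

**Step 7: no edge of $G-Y$ lies inside a class $P_i$.** Suppose $uv$ is such an edge. By (7),
$$|M(u)\cap C_i|\ge|C_i|-\frac n{10m}\ge0.89\frac nm,\qquad\text{so}\qquad|M(u)\setminus C_i|\le(1.3-0.89)\frac nm=0.41\frac nm,$$
and likewise for $v$. For every $j\ne i$ the core $C_j$ is disjoint from $C_i$, so
$$|N(u)\cap N(v)\cap C_j|\ge|C_j|-0.82\frac nm\ge0.17\frac nm\ge\frac n{10m}.$$
This contradicts Lemma 5 with $S=\{u,v\}$ and $I=[m]\setminus\{i\}$, where $|I|=m-1=k-2$.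

**Step 8: there are no exceptional vertices.** By Step 7, $G-Y$ is $m$-partite, so $e(G-Y)\le t_m(n-|Y|)$. Suppose $Y\ne\emptyset$. By (3) and (F2), bounding the last term of (3) by $|Y|^2$,
$$\mu(G-Y)\le\frac{n^2}m+\frac m4-2.6\frac{|Y|n}m+|Y|^2<\frac{n^2-2|Y|n}m\le\frac{(n-|Y|)^2}m.$$
The strict inequality holds because $|Y|\le k^{-13}n$ gives $|Y|^2\le0.1\frac{|Y|n}m$, and $\frac m4<0.5\frac nm\le0.5\frac{|Y|n}m$. Hence $2e(G-Y)>(1-\frac1m)(n-|Y|)^2\ge2t_m(n-|Y|)$ by (2), a contradiction. So $Y=\emptyset$ and $G$ is $m$-partite.

Therefore $e(G)\le t_m(n)$. By (F5) this forces $X=\emptyset$, that is, $G=G_0$ and $n=n_0$. So the original graph $G_0$ is $m$-partite with at least $t_m(n_0)$ edges, and is therefore $T_m(n_0)$. This proves Theorem 1. $\blacksquare$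

## Small $\varepsilon$: the graphs $\Gamma_k(x)$ beat the Turán density

Some lower bound on $\varepsilon$ in terms of $k$ is necessary, and the graphs we started from show it.

**Proof of Theorem 3.** Let $k\ge5$ and $0<\varepsilon<\frac2{k-1}$. For $0<x<\frac1{k-1}$, the graph $\Gamma_k(x)$ from the beginning is $\mathcal K_k$-free, and by (1) its limiting density is
$$\delta(x)=1-\frac1{k-1}+(k-1)\Bigl(x-\frac1{k-1}\Bigr)^2>1-\frac1{k-1}.$$
Its share of blue edges tends, as $n\to\infty$, to $\beta(x)=\frac{2(k-2)x^2}{1-2x+(k-1)x^2}$. As $x\uparrow\frac1{k-1}$,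
$$\beta(x)\to\frac{2(k-2)/(k-1)^2}{(k-2)/(k-1)}=\frac2{k-1},\qquad 1-\beta(x)\to1-\frac2{k-1}\ge\frac2{k-1},$$
where the last inequality is the hypothesis $k\ge5$. Both limits exceed $\varepsilon$. So we can fix $x<\frac1{k-1}$ with $\beta(x)>\varepsilon$ and $1-\beta(x)>\varepsilon$. For this $x$ and all large $n$, the graph $\Gamma_k(x)$ on $n$ vertices is $\varepsilon$-balanced, and its density tends to $\delta(x)>1-\frac1{k-1}$. $\blacksquare$
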